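
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Fano Geigle--Lenzing complete intersections\\ without $d$-cluster tilting subcategories}


\begin{abstract}
Let $(R,\mathbb L)$ be a Geigle--Lenzing complete intersection of Krull dimension $d+1$ with weights $p_1,\dots,p_n$. It was conjectured that $(R,\mathbb L)$ is Fano if and only if it is $d$-Cohen--Macaulay finite, if and only if its stable category of graded Cohen--Macaulay modules has a $d$-tilting object. We show that the conjecture is false for every $d\ge 3$ and over every field. The reason is a numerical obstruction: if $n\ge d+2$, the dualizing element $\vec\omega$ satisfies $\delta(\vec\omega)\neq 0$, and a $d$-cluster tilting subcategory exists, then $2\operatorname{lcm}(p_1,\dots,p_n)\,|\delta(\vec\omega)|\ge d$. For $d\ge3$ the Fano pair with $d+2$ weights equal to $d+1$ violates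 this inequality. When all weights are $2$ and $n\ge d+2$ we construct a tilting object with endomorphism algebra of global dimension at most $2(n-d-2)$; it shows that for Fano pairs with all weights $2$ the obstruction is the only one.
\end{abstract}

\section{The question and the answer}

\subsection{The setting}

Let $k$ be a field, $d\ge1$ and $n\ge0$ integers, and $p_1,\dots,p_n\ge2$ integers, called \emph{weights}. Let $T=k[T_0,\dots,T_d]$, and let $\ell_1,\dots,\ell_n\in T$ be linear forms in general position: any set of at most $d+1$ of them is linearly independent. The \emph{Geigle--Lenzing complete intersection} is obtained by adjoining a $p_i$-th root of each $\ell_i$: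
\[
R=T[X_1,\dots,X_n]/(X_i^{p_i}-\ell_i\mid 1\le i\le n).
\]
The natural grading group is the abelian group $\mathbb L$ generated by $\vec x_1,\dots,\vec x_n,\vec c$ with relations $p_i\vec x_i=\vec c$. With $\deg T_j=\vec c$ and $\deg X_i=\vec x_i$ the ring $R$ is $\mathbb L$-graded. Put
\[
\vec\omega=(n-d-1)\vec c-\sum_{i=1}^n\vec x_i,\qquad
\delta:\mathbb L\to\mathbb Q,\quad \delta(\vec x_i)=\tfrac1{p_i},\ \delta(\vec c)=1 .
\]
The element $\vec\omega$ is the \emph{dualizing element}: $R(\vec\omega)$ is the graded canonical module. The pair $(R,\mathbb L)$ is \emph{Fano}, \emph{Calabi--Yau} or \emph{anti-Fano} according to whether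
\[
\delta(\vec\omega)=n-d-1-\sum_i\tfrac1{p_i}
\]
is negative, zero or positive.

Let $\mathsf{CM}^{\mathbb L}R$ be the category of $\mathbb L$-graded maximal Cohen--Macaulay $R$-modules. It is a Frobenius category with triangulated stable category $\underline{\mathsf{CM}}^{\mathbb L}R$. We write $X(\vec x)$ for the degree shift of $X$. If $n\le d+1$, then eliminating $n$ of the $T_j$ shows that $R$ is a polynomial ring, so $\underline{\mathsf{CM}}^{\mathbb L}R=0$; from now on \emph{we assume $n\ge d+2$}.

A full subcategory $\mathcal U$ of $\mathsf{CM}^{\mathbb L}R$ (or of a triangulated category) is \emph{$d$-cluster tilting} if it is functorially finite and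
\[
\mathcal U=\{X\mid\operatorname{Ext}^i(\mathcal U,X)=0,\ 0<i<d\}=\{X\mid\operatorname{Ext}^i(X,\mathcal U)=0,\ 0<i<d\}.
\]
The pair $(R,\mathbb L)$ is \emph{$d$-CM finite} if $\mathsf{CM}^{\mathbb L}R$ has a $d$-cluster tilting subcategory with only finitely many isomorphism classes of indecomposable objects up to degree shift. An object $U$ of a triangulated category $\mathcal T$ is \emph{tilting} if $\operatorname{Hom}_{\mathcal T}(U,U[i])=0$ for all $i\ne0$ and $\mathcal T$ is the smallest thick subcategory containing $U$. It is \emph{$d$-tilting} if moreover $\operatorname{End}_{\mathcal T}(U)$ has global dimension at most $d$.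

It is known that $\underline{\mathsf{CM}}^{\mathbb L}R$ has a tilting object, with finite-dimensional endomorphism algebra $A^{\rm CM}$ (the \emph{CM-canonical algebra}), which yields a triangle equivalence $\underline{\mathsf{CM}}^{\mathbb L}R\simeq\mathsf D^{\rm b}(\mathrm{mod}\,A^{\rm CM})$. For $n=d+2$ one has $A^{\rm CM}\simeq\bigotimes_{i=1}^n k\mathbb A_{p_i-1}$.

\begin{conjecture}[Herschend--Iyama--Minamoto--Oppermann \cite{HIMO}]
The following conditions are equivalent.
\begin{itemize}
\item[(a)] $(R,\mathbb L)$ is Fano.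
\item[(b)] $(R,\mathbb L)$ is $d$-CM finite.
\item[(c)] $\underline{\mathsf{CM}}^{\mathbb L}R$ has a $d$-tilting object.
\item[(d)] $A^{\rm CM}$ is derived equivalent to an algebra of global dimension at most $d$.
\end{itemize}
\end{conjecture}

It is known that (c) and (d) are equivalent and that (c) implies (a) and (b). These implications are used below. We show that (a) implies none of (b), (c), (d) when $d\ge3$.

\subsection{A heuristic in favor of the conjecture}

Let $n=d+2$, so that $R$ is a hypersurface. Then $\underline{\mathsf{CM}}^{\mathbb L}R$ has a Serre functor which acts on objects as $(\vec\omega)[d]$ (Lemma~\ref{lem:duality}), and $[2]=(\vec c)$ on objects (see \eqref{eq:period}). Put $p=\operatorname{lcm}(p_1,\dots,p_n)$. Then $p\vec\omega=p\,\delta(\vec\omega)\vec c$, so the $p$-th power of the Serre functor acts on objects as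
\[
(p\vec\omega)[pd]=[\,p(d+2\delta(\vec\omega))\,].
\]
In this sense the category has fractional dimension $d+2\delta(\vec\omega)$, and Fano means that this number is less than $d$. Condition (d) asks that the category be realized by an algebra whose global dimension is an integer at most $d$. In the simplest family, with weights $(2,\dots,2,q)$ and $n=d+2$, this works: $\delta(\vec\omega)=1-\frac{d+1}2-\frac1q<0$, and $A^{\rm CM}\simeq k\mathbb A_{q-1}$ is hereditary.

What this heuristic overlooks is \emph{how far} below $d$ the fractional dimension must be: by Theorem~\ref{thm:A} below, the gap $2|\delta(\vec\omega)|$ must be at least $d/p$.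

\subsection{Results}

When $\delta(\vec\omega)\ne0$, put
\[
p=\operatorname{lcm}(p_1,\dots,p_n),\qquad m=p\,|\delta(\vec\omega)| .
\]
Since $p\vec x_i=\frac p{p_i}\vec c$, we have $p\vec\omega=p\,\delta(\vec\omega)\,\vec c=\pm m\vec c$, with $m$ a positive integer.

\begin{theorem}\label{thm:A}
Let $n\ge d+2$ and $\delta(\vec\omega)\ne0$. If $\mathsf{CM}^{\mathbb L}R$ has any $d$-cluster tilting subcategory, finite up to shift or not, then $2p\,|\delta(\vec\omega)|=2m\ge d$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $d\ge3$, $n=d+2$, $p_1=\dots=p_{d+1}=d+1$ and $p_{d+2}=(d+1)q$ with $q\ge1$. Then $(R,\mathbb L)$ is Fano, but $\mathsf{CM}^{\mathbb L}R$ has no $d$-cluster tilting subcategory. Hence \textup{(a)} holds while \textup{(b)}, \textup{(c)}, \textup{(d)} fail.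
\end{theorem}

Such pairs exist over every field: the forms $T_0,\dots,T_d,\ T_0+\dots+T_d$ are in general position. So the conjecture is false for every $d\ge3$ and every field. For instance ($d=3$, $q=1$), the algebra $(k\mathbb A_3)^{\otimes5}$ is not derived equivalent to an algebra of global dimension at most $3$.

\begin{theorem}\label{thm:C}
Let $p_i=2$ for all $i$ and $n\ge d+2$.
\begin{enumerate}
\item $\underline{\mathsf{CM}}^{\mathbb L}R$ has a tilting object whose endomorphism algebra has global dimension at most $2(n-d-2)$.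
\item \textup{(c)} $\Leftrightarrow$ \textup{(d)} $\Leftrightarrow$ $2(n-d-2)\le d$. If $(R,\mathbb L)$ is Fano, i.e.\ $n\le2d+1$, these conditions are also equivalent to \textup{(b)}.
\end{enumerate}
\end{theorem}

For all weights $2$ we have $\delta(\vec\omega)=\frac n2-d-1$. In the Fano range $n\le2d+1$ this gives $m=2d+2-n$, and both $2m\ge d$ and $2(n-d-2)\le d$ say that $2n\le3d+4$. So in this family the necessary condition of Theorem~\ref{thm:A} is also sufficient. For even $d$ and $n=\frac{3d}2+2$ one has $2m=d$, so the constant in Theorem~\ref{thm:A} is sharp. For $d\ge3$ and $n=2d+1$ one has $m=1$, which gives another Fano counterexample. In both cases $k$ must be large enough to admit $n$ forms in general position.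

For $d\le2$ the condition $2m\ge d$ is vacuous. We make no claim about $d=2$, nor about whether (b) implies (a) or (c) in general.

\subsection{The idea in the smallest example}\label{sec:idea}

Let $d=3$ and take five weights equal to $4$. With the forms above,
\[
R=k[X_1,\dots,X_5]/(f),\qquad f=X_1^4+X_2^4+X_3^4+X_4^4-X_5^4,
\]
$\vec\omega=\vec c-\sum\vec x_i$, and
\[
\delta(\vec\omega)=-\tfrac14,\qquad 4\vec\omega=4\vec c-5\vec c=-\vec c .
\]
Let $\mathcal U\subset\mathsf{CM}^{\mathbb L}R$ be $3$-cluster tilting.

\emph{Step 1: $\mathcal U$ is closed under $(\vec\omega)$.} Serre duality (Lemma~\ref{lem:duality}) gives $\operatorname{Ext}^i(Y,X(\vec\omega))\cong D\operatorname{Ext}^{3-i}(X,Y)$ for $i=1,2$. For $X,Y\in\mathcal U$ the right side is zero, so $X(\vec\omega)\in\mathcal U$. Applying this four times, $X(-\vec c)\in\mathcal U$.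

\emph{Step 2: $(-\vec c)$ is $[-2]$.} A module $X\in\mathsf{CM}^{\mathbb L}R$ has a resolution $0\to F_1\to F_0\to X\to0$ over $S=k[X_1,\dots,X_5]$ by graded free modules. Reducing modulo $f$ and using $\operatorname{Tor}_1^S(X,R)=X(-\vec c)$ we get an exact sequence
\begin{equation}\label{eq:period}
0\to X(-\vec c)\to F_1/fF_1\to F_0/fF_0\to X\to0 ,
\end{equation}
so $X(-\vec c)\cong X[-2]$ in the stable category. This step works for every hypersurface $R$, i.e.\ whenever $n=d+2$.

\emph{Step 3.} For $X\in\mathcal U$ we obtain $X(-\vec c)\in\mathcal U$ and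
\[
\operatorname{Ext}^2(X,X(-\vec c))\cong\underline{\operatorname{Hom}}(X,X[-2][2])=\underline{\operatorname{End}}(X).
\]
Since $0<2<3$, the left side is zero. So $X$ is projective. Thus every object of $\mathcal U$ is projective. Then $\operatorname{Ext}^i(\mathcal U,Y)=0$ for every Cohen--Macaulay $Y$ and all $i>0$, so every such $Y$ lies in $\mathcal U$ and is projective. This is absurd because $R$ is singular.

For a general complete intersection Step 2 is not available. There remain $r=n-d-1$ natural morphisms $X\to X(-\vec c)[2]$, one for each defining equation. The proof of Proposition~\ref{prop:nonvanishing} shows that they cannot all be nilpotent unless $X$ is projective, and this is enough.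

\section{Preliminaries}

\subsection{The grading and the ring}

Each $\vec x\in\mathbb L$ has a unique \emph{normal form} $\vec x=\sum a_i\vec x_i+a\vec c$ with $0\le a_i<p_i$ and $a\in\mathbb Z$. Let $\mathbb L_+$ be the set of those with $a\ge0$; it is the submonoid generated by the $\vec x_i$. Write $\vec x\le\vec y$ if $\vec y-\vec x\in\mathbb L_+$. As $\delta>0$ on $\mathbb L_+\setminus\{0\}$, this is a partial order. If $R_{\vec x}\ne0$, then $\vec x\in\mathbb L_+$, and $R_0=k$.

The ring $R$ is finite and free over $T$, hence Cohen--Macaulay of dimension $d+1$. Since $\ell_1,\dots,\ell_{d+1}$ form a basis of $T_{\vec c}$, we may eliminate the $T_j$ and obtain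
\[
R=S/(f_1,\dots,f_r),\qquad S=k[X_1,\dots,X_n],\qquad r=n-d-1\ge1,
\]
where each $f_j$ is a linear combination of the $X_i^{p_i}$, homogeneous of degree $\vec c$. As $\dim R=n-r$, the $f_j$ form a regular sequence in any order. So $R$ is Gorenstein. Let $\mathfrak m=(X_1,\dots,X_n)$.

All $R$-modules are $\mathbb L$-graded and, unless they come from local cohomology or localization, finitely generated. $\mathsf{mod}^{\mathbb L}R$ is the category of finitely generated $\mathbb L$-graded modules with degree-preserving maps, and $\operatorname{Hom}$ and $\operatorname{Ext}^i_R$ are taken in it. The total graded Hom is $\operatorname{Hom}^{\mathbb L}_R(M,N)=\bigoplus_{\vec x}\operatorname{Hom}(M,N(\vec x))$. The same conventions apply to $S$ and to the quotients of $S$ used below. Put $D=\operatorname{Hom}_k(-,k)$ and $(N^\vee)_{\vec x}=D(N_{-\vec x})$ for a graded module $N$.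

Because $\delta$ is positive on $\mathbb L_+\setminus\{0\}$ and $R_0=k$, the graded Nakayama lemma holds, projectives are finite sums of modules $R(\vec x)$, and minimal graded free resolutions exist. Since $p_i\ge2$, all $f_j$ lie in $\mathfrak m^2$; as $r\ge1$, the local ring $R_{\mathfrak m}$ is not regular and $\operatorname{pd}_Rk=\infty$. The $(d+1)$-st syzygy of any module is zero or maximal Cohen--Macaulay.

\begin{lemma}\label{lem:extkR}
$\operatorname{Ext}^l_R(k(\vec x),R(\vec w))\ne0$ if and only if $l=d+1$ and $\vec w-\vec x=\vec\omega$.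
\end{lemma}

\begin{proof}
By the Koszul resolution, the total graded Ext of $k$ into $S$ is $k(\sum\vec x_i)$, in cohomological degree $n$ only. If $f$ is regular on $B$ of degree $\vec c$ and kills $k$, then $\operatorname{Ext}^l_{B/f}(k,B/f(\vec w))\cong\operatorname{Ext}^{l+1}_B(k,B(\vec w-\vec c))$. Applying this $r$ times, the total graded Ext of $k$ into $R$ is $k(\sum\vec x_i-r\vec c)=k(-\vec\omega)$, in cohomological degree $n-r=d+1$ only.
\end{proof}

\subsection{Stable categories}

For $X,Y\in\mathsf{CM}^{\mathbb L}R$ and $i\ge1$ we have $\operatorname{Ext}^i_R(X,Y)=\underline{\operatorname{Hom}}(X,Y[i])$. Let $P$ be a \emph{complete resolution} of $X$: an acyclic complex of finitely generated graded projectives with $\operatorname{Coker}(P_1\to P_0)=X$ and $\operatorname{Hom}^{\mathbb L}_R(P,R)$ acyclic. Put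
\[
\widehat{\operatorname{Ext}}{}^i(X,Y)=\bigoplus_{\vec x}\underline{\operatorname{Hom}}(X,Y(\vec x)[i])=H^i(\operatorname{Hom}^{\mathbb L}_R(P,Y)),\qquad i\in\mathbb Z .
\]
For the second equality with $i=0$: a cocycle is a map from $X$ to a shift of $Y$, a coboundary is one that factors through $X\hookrightarrow P_{-1}$, and any map from $X$ to a projective factors through $P_{-1}$ because $P_{-1}/X$ is Cohen--Macaulay. Other $i$ follow by shifting $P$.

By Buchweitz's equivalence, $\underline{\mathsf{CM}}^{\mathbb L}R\simeq\mathsf D_{sg}:=\mathsf D^{\rm b}(\mathsf{mod}^{\mathbb L}R)/\mathsf K^{\rm b}(\mathsf{proj}^{\mathbb L}R)$, induced by the inclusion of Cohen--Macaulay modules. It lets us treat any module, in particular $k(\vec x)$, as an object of the stable category.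

\section{Serre duality}

The proof of Serre duality requires stable morphism spaces to be of finite length. In the ungraded setting this can fail: if $\operatorname{char}k=2$, all weights are $2$, $n=d+2$ and the forms are $T_0,\dots,T_d,T_0+\dots+T_d$, then $R=k[X_1,\dots,X_n]/\big((X_1+\dots+X_n)^2\big)$ is not even reduced, and it is singular at every prime. The fine grading repairs this: after inverting enough variables, graded modules over $R$ are graded modules over a regular ring.

\begin{lemma}\label{lem:finite}
For $X,Y\in\mathsf{CM}^{\mathbb L}R$ and $i\in\mathbb Z$, the $R$-module $\widehat{\operatorname{Ext}}{}^i(X,Y)$ has finite length.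
\end{lemma}

\begin{proof}
It is finitely generated. Let $I\subset\{1,\dots,n\}$ with $|I|=d$, put $a_I=\prod_{j\notin I}X_j$, and let $\mathbb L_I=\langle\vec c,\vec x_i\,(i\in I)\rangle$. Then $\mathbb L/\mathbb L_I\cong\bigoplus_{j\notin I}\mathbb Z/p_j$. Consider
\[
\Lambda=T[\ell_j^{-1}\mid j\notin I][X_i\mid i\in I]/(X_i^{p_i}-\ell_i\mid i\in I).
\]
Complete $\{\ell_i\}_{i\in I}$ to a basis of $T_{\vec c}$ by a form $\ell$. Then $T[X_i\mid i\in I]/(X_i^{p_i}-\ell_i)=k[\ell,X_i\,(i\in I)]$ is a polynomial ring, and $\Lambda$ is a localization of it. Hence $\Lambda$ has finite global dimension.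

The degrees of $\Lambda$ lie in $\mathbb L_I$. The ring $R_{a_I}$ is obtained from $\Lambda$ by adjoining $p_j$-th roots $X_j$ of the units $\ell_j$, $j\notin I$. So it is free over $\Lambda$ on the homogeneous units $\prod_{j\notin I}X_j^{b_j}$, $0\le b_j<p_j$, exactly one in each class of $\mathbb L/\mathbb L_I$. Consequently $M\mapsto\bigoplus_{\vec x\in\mathbb L_I}M_{\vec x}$ is an equivalence $\mathsf{mod}^{\mathbb L}R_{a_I}\simeq\mathsf{mod}^{\mathbb L_I}\Lambda$ with inverse $-\otimes_\Lambda R_{a_I}$. The latter category has finite global dimension: a finitely generated graded module that is projective as an ungraded module is graded projective, since the degree-zero component of a splitting of a graded surjection is again a splitting.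

Let $P$ be a complete resolution of $X$. In the acyclic complex $P_{a_I}$ of projectives every cycle module is an arbitrarily high syzygy, hence projective; so $P_{a_I}$ is contractible. Therefore $\widehat{\operatorname{Ext}}{}^i(X,Y)_{a_I}=H^i(\operatorname{Hom}^{\mathbb L}_{R_{a_I}}(P_{a_I},Y_{a_I}))=0$.

Thus $\widehat{\operatorname{Ext}}{}^i(X,Y)$ is killed by a power of $J=(a_I\mid|I|=d)$, and it remains to see that $\sqrt J=\mathfrak m$. Let $\mathfrak p\supseteq J$ be a prime. If $\mathfrak p$ contained at most $d$ of the $X_i$, choose $I$ containing their indices; then $a_I\notin\mathfrak p$, a contradiction. So $\mathfrak p$ contains at least $d+1$ of the $X_i$, hence $d+1$ of the $\ell_i$, hence by general position all $T_j$, hence all $X_i$.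
\end{proof}

\begin{lemma}[Serre duality]\label{lem:duality}
For $X,Y\in\mathsf{CM}^{\mathbb L}R$ and $t\in\mathbb Z$ there is an isomorphism, natural in $Y$,
\[
\underline{\operatorname{Hom}}(X,Y[t])\cong D\,\underline{\operatorname{Hom}}(Y,X(\vec\omega)[d-t]).
\]
\end{lemma}

The idea is to compute the local cohomology of the complex $\operatorname{Hom}^{\mathbb L}_R(P,Y)$, for a complete resolution $P$ of $X$, in two ways: its terms are Cohen--Macaulay and its cohomology has finite length.

\begin{proof}
\emph{Local duality.} For the polynomial ring, $H^n_{\mathfrak m}(S)^\vee=S(-\sum\vec x_i)$. Let $f$ be a regular element of degree $\vec c$ on a graded Cohen--Macaulay ring $B$ of dimension $e$ with $H^e_{\mathfrak m}(B)^\vee=B(\vec w)$. The sequence $0\to H^{e-1}_{\mathfrak m}(B/f)\to H^e_{\mathfrak m}(B)(-\vec c)\xrightarrow{f}H^e_{\mathfrak m}(B)\to0$ dualizes to $H^{e-1}_{\mathfrak m}(B/f)^\vee=(B/f)(\vec w+\vec c)$. After $r$ steps $H^{d+1}_{\mathfrak m}(R)^\vee=R(r\vec c-\sum\vec x_i)=R(\vec\omega)$, and the graded pieces stay finite-dimensional. On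 $\mathsf{mod}^{\mathbb L}R$ the functor $H^{d+1}_{\mathfrak m}$ is right exact, so $H^{d+1}_{\mathfrak m}(M)=M\otimes_RH^{d+1}_{\mathfrak m}(R)$ and
\[
H^{d+1}_{\mathfrak m}(M)^\vee\cong\operatorname{Hom}^{\mathbb L}_R(M,R(\vec\omega)),\qquad H^{d+1}_{\mathfrak m}(M)\cong\operatorname{Hom}^{\mathbb L}_R(M,R(\vec\omega))^\vee,
\]
functorially in $M$; the second formula uses finite-dimensionality of graded pieces.

\emph{Comparing two computations.} Let $P$ be a complete resolution of $X$ and $G=\operatorname{Hom}^{\mathbb L}_R(P,Y)$, so that $G^j=\operatorname{Hom}^{\mathbb L}_R(P_j,Y)$ is a sum of shifts of $Y$ and $H^t(G)=\widehat{\operatorname{Ext}}{}^t(X,Y)$. Let $C$ be the \v{C}ech complex on $X_1,\dots,X_n$, in degrees $0,\dots,n$ with $C^0=R$. For $j\ge1$ the complex $C^j\otimes_RG$ is a sum of localizations of $G$ in which some $X_i$ is inverted; by Lemma~\ref{lem:finite} it is acyclic. Since $C$ is bounded, the projection $C\otimes_RG\to G$ is a quasi-isomorphism. On the other hand $C\otimes_RG^j$ has cohomology only in degree $d+1$, where it is $H^{d+1}_{\mathfrak m}(G^j)$,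 because $G^j$ is Cohen--Macaulay. Again because $C$ is bounded, $H^t(C\otimes_RG)=H^{t-d-1}(H^{d+1}_{\mathfrak m}(G^\bullet))$. With local duality,
\[
\widehat{\operatorname{Ext}}{}^t(X,Y)\cong\Big(H^{d+1-t}\big(\operatorname{Hom}^{\mathbb L}_R(G,R(\vec\omega))\big)\Big)^\vee .
\]

\emph{Identifying the right side.} Write $(-)^*=\operatorname{Hom}^{\mathbb L}_R(-,R)$. The term $\operatorname{Hom}^{\mathbb L}_R(G^j,R(\vec\omega))=P_j\otimes Y^*(\vec\omega)$ sits in cohomological degree $-j$. So the right side is $\big(H_{t-d-1}(P\otimes Y^*)(\vec\omega)\big)^\vee$. Put $Q_j=P^*_{-1-j}$. Since $X=\operatorname{Im}(P_0\to P_{-1})$, dualizing gives $X^*=\operatorname{Im}(P_{-1}^*\to P_0^*)=\operatorname{Coker}(Q_1\to Q_0)$, so $Q$ is a complete resolution of $X^*$. As $\operatorname{Hom}^{\mathbb L}_R(Q_j,Y^*)=P_{-1-j}\otimes Y^*$,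
\[
H_{-1-j}(P\otimes Y^*)=\widehat{\operatorname{Ext}}{}^j(X^*,Y^*)\cong\widehat{\operatorname{Ext}}{}^j(Y,X),
\]
the last step because $(-)^*$ is an exact duality of $\mathsf{CM}^{\mathbb L}R$. For $-1-j=t-d-1$, i.e.\ $j=d-t$, we get $\widehat{\operatorname{Ext}}{}^t(X,Y)\cong\big(\widehat{\operatorname{Ext}}{}^{d-t}(Y,X)(\vec\omega)\big)^\vee$. The degree-zero part is the claim. Every step is natural in $Y$.
\end{proof}

\section{Self-extensions that cannot vanish}

We now replace the periodicity $[2]=(\vec c)$ of a hypersurface by operators of degree two.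

\subsection{The operator of one equation}

Let $Q$ be a commutative Noetherian $\mathbb L$-graded ring, $f\in Q$ homogeneous regular of degree $\vec c$, $\bar Q=Q/(f)$, and let $F$ be a graded free $Q$-resolution of $X\in\mathsf{mod}^{\mathbb L}\bar Q$. Then $X\otimes_Q^{\mathbf L}\bar Q=F/fF$. The sequence $0\to F(-\vec c)\xrightarrow fF\to F/fF\to0$ and $fX=0$ show that $F/fF$ has cohomology $X$ in degree $0$, and, via the connecting map, $X(-\vec c)$ in degree $-1$, and nothing else. Truncation gives a triangle in $\mathsf D(\mathsf{Mod}^{\mathbb L}\bar Q)$: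
\[
X(-\vec c)[1]\to X\otimes_Q^{\mathbf L}\bar Q\to X\xrightarrow{\ \chi\ }X(-\vec c)[2].
\]
By adjunction $\mathbf R\mathrm{Hom}_{\bar Q}(X\otimes_Q^{\mathbf L}\bar Q,N)=\mathbf R\mathrm{Hom}_Q(X,N)$, so for every $\bar Q$-module $N$ the sequence
\begin{equation}\label{eq:gysin}
\operatorname{Ext}^{i-2}_{\bar Q}(X(-\vec c),N)\xrightarrow{\ \chi^*\ }\operatorname{Ext}^i_{\bar Q}(X,N)\longrightarrow\operatorname{Ext}^i_Q(X,N)
\end{equation}
is exact. In words: extensions over $\bar Q$ that do not come from $\chi$ are seen over $Q$. Let $\chi^{(m)}\in\operatorname{Ext}^{2m}_{\bar Q}(X,X(-m\vec c))$ be the $m$-fold composite of shifts of $\chi$.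

\subsection{All equations together}

\begin{proposition}\label{prop:nonvanishing}
Let $X\in\mathsf{mod}^{\mathbb L}R$ and $m\ge1$ with $\operatorname{Ext}^{2m}_R(X,X(-m\vec c))=0$. Then $\operatorname{pd}_RX<\infty$. In particular, if $X\in\mathsf{CM}^{\mathbb L}R$, then $X$ is projective.
\end{proposition}

\begin{proof}
Climb the tower $S_j=S/(f_1,\dots,f_j)$ from $S_0=S$ to $S_r=R$. Let
\[
\chi_j\in\operatorname{Ext}^2_{S_j}(X,X(-\vec c))
\]
be the operator of $X$ for $S_{j-1}\to S_j$. To control the extensions at stage $j$ by \eqref{eq:gysin} we need $\chi_j^{(m)}=0$, which is a statement over $S_j$, whereas the hypothesis is about $R$. We therefore first show that $\chi_j$ comes from $R$.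

\emph{Step 1: $\chi_j^{(m)}=0$.} Let $S^{(j)}=S/(f_i\mid i\ne j)$, and let $\tau_j\in\operatorname{Ext}^2_R(X,X(-\vec c))$ be the operator of $X$ for $S^{(j)}\to R=S^{(j)}/(f_j)$; here we use that the $f_i$ form a regular sequence in any order. Let $F\to X$ and $F'\to X$ be free resolutions over $S_{j-1}$ and over $S^{(j)}$. As $S^{(j)}$ is a quotient of $S_{j-1}$, there is a comparison map $F\to F'$ over $S_{j-1}$ lifting $\mathrm{id}_X$. It induces a map $F/f_jF\to F'/f_jF'$ of complexes of $S_j$-modules, which is the identity on $H^0=X$ and, by naturality of the connecting map, on $H^{-1}=X(-\vec c)$. Truncation triangles are functorial, so restriction of scalars along $S_j\to R$ sends $\tau_j$ to $\chi_j$, and $\tau_j^{(m)}$ to $\chi_j^{(m)}$. But $\tau_j^{(m)}\in\operatorname{Ext}^{2m}_R(X,X(-m\vec c))=0$. Hence $\chi_j^{(m)}=0$.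

\emph{Step 2: for each $j$ there is $N_j$ such that $\operatorname{Ext}^i_{S_j}(X,k(\vec y))=0$ for all $\vec y\in\mathbb L$ and $i>N_j$.} For $j=0$ take $N_0=n$. Suppose the claim holds for $j-1$. By \eqref{eq:gysin}, $\chi_j^*$ maps onto $\operatorname{Ext}^i_{S_j}(X,k(\vec y))$ for all $\vec y$ and all $i>N_{j-1}$. If $i-2(m-1)>N_{j-1}$, we may compose $m$ such surjections
\[
\operatorname{Ext}^{i-2m}_{S_j}(X(-m\vec c),k(\vec y))\to\cdots\to\operatorname{Ext}^{i-2}_{S_j}(X(-\vec c),k(\vec y))\to\operatorname{Ext}^i_{S_j}(X,k(\vec y)).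
\]
The composite is precomposition with $\chi_j^{(m)}=0$, and it is onto; so its target is zero. Thus $N_j=N_{j-1}+2m-2$ works.

\emph{Step 3.} For $j=r$ the terms of the minimal graded free resolution of $X$ over $R$ vanish beyond $N_r$. If $X$ is maximal Cohen--Macaulay, it is projective by the Auslander--Buchsbaum formula.
\end{proof}

For $r=1$ and $X$ Cohen--Macaulay, $\chi$ is the stable isomorphism $X\cong X(-\vec c)[2]$ given by \eqref{eq:period}; Proposition~\ref{prop:nonvanishing} then just says that an object with zero stable endomorphism ring is zero.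

\section{The obstruction and the counterexamples}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal U\subset\mathsf{CM}^{\mathbb L}R$ be $d$-cluster tilting and suppose $2m<d$. For $X,Y\in\mathcal U$ and $0<i<d$, Lemma~\ref{lem:duality} gives
\begin{align*}
\operatorname{Ext}^i_R(Y,X(\vec\omega))&\cong D\operatorname{Ext}^{d-i}_R(X,Y)=0,\\
\operatorname{Ext}^i_R(X(-\vec\omega),Y)\cong\operatorname{Ext}^i_R(X,Y(\vec\omega))&\cong D\operatorname{Ext}^{d-i}_R(Y,X)=0 .
\end{align*}
By the first and the second description of $\mathcal U$ respectively, $X(\vec\omega)$ and $X(-\vec\omega)$ lie in $\mathcal U$. Hence $\mathcal U(\vec\omega)=\mathcal U$, and since $m\vec c=\pm p\vec\omega$, we get $X(-m\vec c)\in\mathcal U$ for all $X\in\mathcal U$.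

As $\delta(\vec\omega)\ne0$, we have $0<2m<d$, so $\operatorname{Ext}^{2m}_R(X,X(-m\vec c))=0$. By Proposition~\ref{prop:nonvanishing}, $X$ is projective. Thus $\mathcal U$ consists of projectives, and
\[
\mathsf{CM}^{\mathbb L}R=\{X\mid\operatorname{Ext}^i_R(\mathcal U,X)=0,\ 0<i<d\}=\mathcal U
\]
consists of projectives as well. Then the $(d+1)$-st syzygy of $k$ is projective, which contradicts $\operatorname{pd}_Rk=\infty$.
\end{proof}

Functorial finiteness of $\mathcal U$ was not used. In the Calabi--Yau case $p\vec\omega=0$, so the argument gives nothing.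

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We have $\delta(\vec\omega)=1-\big(1+\frac1{(d+1)q}\big)=-\frac1{(d+1)q}<0$, so the pair is Fano. Here $p=(d+1)q$, so $m=1$ and $2m=2<d$. By Theorem~\ref{thm:A} there is no $d$-cluster tilting subcategory; in particular (b) fails. Since (c) implies (b) and (c) is equivalent to (d), both (c) and (d) fail too.
\end{proof}

\begin{remark}[A direct proof that (d) fails]
The failure of (d) in Theorem~\ref{thm:B} can be seen without cluster tilting. Suppose there is an equivalence $\underline{\mathsf{CM}}^{\mathbb L}R\simeq\mathsf D^{\rm b}(\mathrm{mod}\,B)$ with $\operatorname{gl.dim}B\le d$. Being derived equivalent to $A^{\rm CM}$, the algebra $B$ is the endomorphism algebra of a tilting complex, hence finite-dimensional. Let $\mathbb S=-\otimes_B^{\mathbf L}DB$ be the Serre functor and $\mathbb S_d=\mathbb S[-d]$.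

First, $H^l(\mathbb S_d^{-1}B)=\operatorname{Ext}_B^{d+l}(DB,B)=0$ for $l>0$, so $\mathbb S_d^{-1}B\in\mathsf D^{\le0}$. Every object of $\mathsf D^{\le0}$ is isomorphic to a bounded complex of projectives in degrees $\le0$, so $\mathbb S_d^{-1}$ preserves $\mathsf D^{\le0}$, and $\mathbb S_d^{-i}B\in\mathsf D^{\le0}$ for all $i\ge0$. For $i\ge1$ and $j<d$ it follows that
\[
\operatorname{Hom}(B,\mathbb S_d^iB[j])\cong D\operatorname{Hom}(\mathbb S_d^iB[j],\mathbb S_dB[d])\cong D\operatorname{Hom}(B,\mathbb S_d^{1-i}B[d-j])=0 .
\]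
Second, by Lemma~\ref{lem:duality} with $t=0$, both $\mathbb SX$ and $X(\vec\omega)[d]$ represent the functor $D\underline{\operatorname{Hom}}(X,-)$; so $\mathbb S_d=(\vec\omega)$ on objects. As $R$ is a hypersurface, \eqref{eq:period} gives $(\vec c)=[2]$ on objects (Eisenbud's matrix factorizations). Hence $\mathbb S_d^pB\cong B(p\vec\omega)=B(-\vec c)\cong B[-2]$, and $\operatorname{Hom}(B,\mathbb S_d^pB[2])\cong\operatorname{End}(B)\ne0$. As $2<d$, this contradicts the vanishing just proved.
\end{remark}

\section{All weights equal to two}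

In this section $p_i=2$ for all $i$. Put
\[
d'=n-d-2=r-1\ge0,\qquad|\cdot|:\mathbb L\to\mathbb Z,\quad|\vec x_i|=1,\ |\vec c|=2,
\]
and $\vec x_A=\sum_{i\in A}\vec x_i$ for $A\subset\{1,\dots,n\}$. Normal forms are $\vec x_A+a\vec c$ with $a\in\mathbb Z$.

The plan is to build a tilting object from the shifts of $k$. For weights $2$ the ring $R$ is quadratic, and extensions between shifts of $k$ live in a single homological degree, which a suitable suspension moves to $0$. The difficulty is that in $\mathsf D_{sg}$ there are further morphisms, which must be avoided by restricting to a window of degrees; then the window must be shown to be large enough to generate.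

\subsection{The Ext-algebra of $k$}

Write $f_j=\sum_i\lambda_{ji}X_i^2$. Since the $f_j\in\mathfrak m^2$ form a regular sequence, Tate's theorem \cite{Tate} provides a minimal free resolution of $k$ over $R$ with underlying module $R\otimes\Lambda(e_1,\dots,e_n)\otimes\Gamma(s_1,\dots,s_r)$ (exterior, respectively divided power algebra) and differential determined by
\[
\partial e_i=X_i,\qquad\partial s_j^{(a)}=s_j^{(a-1)}\sum_i\lambda_{ji}X_ie_i .
\]
Here $e_i$ has homological degree $1$ and internal degree $\vec x_i$, and $s_j$ has homological degree $2$ and internal degree $\vec c$. For both, the homological degree is $|\cdot|$ of the internal degree; for $s_j$ this is where $p_i=2$ enters. Hence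
\begin{equation}\label{eq:koszul}
\operatorname{Ext}^j_R(k,k(-\vec u))\ne0\ \Longrightarrow\ \vec u\in\mathbb L_+\ \text{ and }\ j=|\vec u| .
\end{equation}
Put $E=\bigoplus_{\vec u}E_{\vec u}$ with $E_{\vec u}=\operatorname{Ext}^{|\vec u|}_R(k,k(-\vec u))$ and the Yoneda product, where $\beta\alpha$ means first $\alpha$, then $\beta$. Then $E_0=k$ and $E_{\vec u}\ne0$ only for $\vec u\in\mathbb L_+$. Counting the monomials of internal degree $\vec x_A+a\vec c$ gives $\dim E_{\vec x_A+a\vec c}=\binom{a+r-1}{r-1}$ for $a\ge0$.

By \eqref{eq:koszul}, $R$ with the grading $|\cdot|$ is a Koszul algebra, and hence so is $E$ \cite[\S2]{BGS}. In particular $E$ is generated by the $E_{\vec x_i}$, and $\operatorname{Tor}^E_j(k,k)$ lives in degrees $\vec u$ with $|\vec u|=j$. Computing Tor by the bar complex, also $\vec u\in\mathbb L_+$, and $\operatorname{Tor}^E_j(k,k)$ is finite-dimensional. So $k$ has a graded free resolution by right $E$-modules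
\begin{equation}\label{eq:Eres}
\cdots\to F_1\to F_0\to k\to0,\qquad F_j\ \text{a finite sum of}\ E(-\vec u),\ \ \vec u\in\mathbb L_+,\ |\vec u|=j .
\end{equation}

\subsection{Morphisms in the singularity category}

\begin{lemma}\label{lem:sg}
Let $\vec z=\vec y-\vec x$ satisfy $\vec z-\vec\omega\notin\mathbb L_+$. Then the natural map
\[
\operatorname{Ext}^j_R(k(\vec x),k(\vec y))\to\operatorname{Hom}_{\mathsf D_{sg}}(k(\vec x),k(\vec y)[j])
\]
is an isomorphism for all $j\in\mathbb Z$.
\end{lemma}

\begin{proof}
The idea is to replace both modules by high syzygies, where the two kinds of morphisms agree; the hypothesis makes this harmless for $k(\vec y)$.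

Let $P_\bullet$ be the minimal resolution of $k(\vec y)$. By Tate's resolution, $P_s$ is a sum of modules $R(\vec y-\vec u)$ with $\vec u\in\mathbb L_+$, $|\vec u|=s$. Fix $j$, choose $i\ge d+1$ with $t:=i+j>d+1$, let $N=\Omega^ik(\vec y)$, a Cohen--Macaulay module, and consider the triangle
\[
P_{<i}\to k(\vec y)\to N[i]\to P_{<i}[1]\quad\text{in }\mathsf D^{\rm b}(\mathsf{mod}^{\mathbb L}R).
\]
In $\mathsf D_{sg}$ the complex $P_{<i}$ is zero. In $\mathsf D^{\rm b}(\mathsf{mod}^{\mathbb L}R)$ we have $\operatorname{Hom}(k(\vec x),P_s[l])=0$ for all $s,l$: by Lemma~\ref{lem:extkR} a nonzero morphism forces $\vec y-\vec u-\vec x=\vec\omega$ for some $\vec u\in\mathbb L_+$, i.e.\ $\vec z-\vec\omega=\vec u\in\mathbb L_+$. So in both categories we may replace $k(\vec y)[j]$ by $N[t]$, and it suffices to show that $\operatorname{Ext}^t_R(k(\vec x),N)\to\operatorname{Hom}_{\mathsf D_{sg}}(k(\vec x),N[t])$ is bijective.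

Let $M=\Omega^{d+1}k(\vec x)$, and let $P'_\bullet$ be the minimal resolution of $k(\vec x)$. The triangle $P'_{\le d}\to k(\vec x)\to M[d+1]\to P'_{\le d}[1]$ lets us replace $k(\vec x)$ by $M[d+1]$: in $\mathsf D_{sg}$ this is clear, and in $\mathsf D^{\rm b}$ the groups $\operatorname{Hom}(P'_s[s],N[t])$ and $\operatorname{Hom}(P'_s[s],N[t-1])$ vanish for $s\le d<t-1$. Finally $\operatorname{Ext}_R^{t-d-1}(M,N)=\underline{\operatorname{Hom}}(M,N[t-d-1])$, because $M,N$ are Cohen--Macaulay and $t-d-1\ge1$.
\end{proof}

\subsection{The object $U$}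

Let
\[
I=\{\vec x\in\mathbb L\mid0\le\vec x\le d'\vec c\},\qquad U=\bigoplus_{\vec x\in I}U_{\vec x},\qquad U_{\vec x}=k(\vec x)[-|\vec x|]\in\mathsf D_{sg}.
\]
Since $\vec c-\vec x_i=\vec x_i$, we have $d'\vec c-\vec x_A-a\vec c=\vec x_A+(d'-a-|A|)\vec c$, so
\begin{equation}\label{eq:window}
\vec x_A+a\vec c\in I\iff a\ge0\ \text{ and }\ a+|A|\le d' .
\end{equation}
In particular $I$ is finite. Its length is adapted to Lemma~\ref{lem:sg}: since $\vec\omega=(d'+1)\vec c-\sum_i\vec x_i$, the element $d'\vec c-\vec\omega=\sum_i\vec x_i-\vec c$ is not in $\mathbb L_+$, whereas $(d'+1)\vec c-\vec\omega=\sum_i\vec x_i$ is.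

\begin{lemma}\label{lem:rigid}
$\operatorname{Hom}_{\mathsf D_{sg}}(U,U[i])=0$ for $i\ne0$, and $B:=\operatorname{End}(U)$ is given by $\operatorname{Hom}(U_{\vec x},U_{\vec y})=E_{\vec x-\vec y}$ for $\vec x,\vec y\in I$, with composition the product of $E$.
\end{lemma}

\begin{proof}
Let $\vec x,\vec y\in I$ and $\vec z=\vec y-\vec x$. If $\vec z-\vec\omega\in\mathbb L_+$, then $d'\vec c-\vec\omega=(d'\vec c-\vec y)+\vec x+(\vec z-\vec\omega)\in\mathbb L_+$, which is false. So Lemma~\ref{lem:sg} applies and
\[
\operatorname{Hom}(U_{\vec x},U_{\vec y}[i])=\operatorname{Hom}_{\mathsf D_{sg}}(k(\vec x),k(\vec y)[i-|\vec z|])=\operatorname{Ext}_R^{i-|\vec z|}(k,k(\vec z)).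
\]
By \eqref{eq:koszul} this is zero unless $i-|\vec z|=|-\vec z|$, i.e.\ $i=0$, and for $i=0$ it is $E_{-\vec z}=E_{\vec x-\vec y}$. The identification is by the functor $\mathsf D^{\rm b}\to\mathsf D_{sg}$ and shifts, hence compatible with products.
\end{proof}

\begin{example}[$n=d+3$]
Here $d'=1$, $r=2$, and $I=\{0,\vec x_1,\dots,\vec x_n,\vec c\}$. The spaces $E_{\vec x_i}=k\xi_i$ are one-dimensional and $E_{\vec c}$ is two-dimensional, spanned by $\xi_1^2,\dots,\xi_n^2$ because $E$ is generated by the $\xi_i$ and $\vec x_i+\vec x_j=\vec c$ only for $i=j$. So $B$ has $n$ paths of length two $\vec c\to\vec x_i\to0$, subject to $n-2$ linear relations between them. Let $L_{\vec v}$ be the simple right $B$-module at $\vec v$, and $P_{\vec v}=\operatorname{Hom}(U,U_{\vec v})$ its projective cover. Then $P_{\vec c}=L_{\vec c}$, and there are exact sequences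
\[
0\to P_{\vec c}\to P_{\vec x_i}\to L_{\vec x_i}\to0,\qquad
0\to P_{\vec c}^{\,n-2}\to\bigoplus_iP_{\vec x_i}\to P_0\to L_0\to0 .
\]
The second is exact because at $\vec c$ the middle map is $k^n\to E_{\vec c}$, $(\alpha_i)\mapsto\sum_i\alpha_i\xi_i^2$, onto a two-dimensional space. So $\operatorname{gl.dim}B=2=2d'$. These are the sequences \eqref{eq:Eres}, shifted and cut down to the window $I$; the general proof does the same.
\end{example}

\begin{lemma}\label{lem:gldim}
$\operatorname{gl.dim}B\le2d'$.
\end{lemma}

\begin{proof}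
For a graded right $E$-module $M$ put $M_I=\bigoplus_{\vec x\in I}M_{\vec x}$. The maps $M_{\vec x}\times E_{\vec x'-\vec x}\to M_{\vec x'}$ make it a right $B$-module, and $M\mapsto M_I$ is exact. For $\vec v\in I$ the module $E(-\vec v)_I=\bigoplus_{\vec x\in I}E_{\vec x-\vec v}=\operatorname{Hom}(U,U_{\vec v})$ is projective. If $\vec v\not\le d'\vec c$, then $E(-\vec v)_I=0$, since $E_{\vec x-\vec v}\ne0$ with $\vec x\in I$ gives $\vec v\le\vec x\le d'\vec c$.

Since $E_0=k$, and $|\vec u|>0$ whenever $E_{\vec u}\ne0$ and $\vec u\ne0$, the simple $B$-modules are the one-dimensional modules $k(-\vec x)_I$, $\vec x\in I$. Shift the resolution \eqref{eq:Eres} by $-\vec x$ and apply $(-)_I$. The result is an exact complex ending in $k(-\vec x)_I$ whose term in homological degree $j$ is a finite sum of modules $E(-\vec x-\vec u)_I$ with $\vec u\in\mathbb L_+$, $|\vec u|=j$. As $\vec x+\vec u\ge0$, each of these is projective (if $\vec x+\vec u\in I$) or zero. A nonzero one has $\vec u\le d'\vec c-\vec x\le d'\vec c$, so $j=|\vec u|\le2d'$. Hence all simple modules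 have projective dimension at most $2d'$.
\end{proof}

\subsection{$U$ generates}

\begin{lemma}\label{lem:simples}
$\mathsf D_{sg}=\operatorname{thick}\{k(\vec x)\mid\vec x\in\mathbb L\}$.
\end{lemma}

\begin{proof}
Let $X\in\mathsf{CM}^{\mathbb L}R$. As $\widehat{\operatorname{Ext}}{}^0(X,X)$ has finite length (Lemma~\ref{lem:finite}), there is $N$ such that $X_i^N:X\to X(N\vec x_i)$ is zero in $\mathsf D_{sg}$ for all $i$. The cone of $X_1^N$ is then $X(N\vec x_1)\oplus X[1]$. Multiplication by $X_2^N$ is a natural transformation, so it is zero on this cone too, and we may continue. Thus the Koszul object $K(X_1^N,\dots,X_n^N)\otimes_RX$ is, in $\mathsf D_{sg}$, a nonempty direct sum of objects $X(\vec y)[j]$. Its cohomology is killed by all $X_i^N$, hence has finite length, so it lies in $\operatorname{thick}\{k(\vec x)\}$. This thick subcategory is closed under summands and degree shifts, so it contains $X$.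
\end{proof}

\begin{lemma}\label{lem:exchange}
Let $J\subset\{1,\dots,n\}$ with $|J|=d'+1$ and $\vec x\in\mathbb L$. Then in $\mathsf D_{sg}$
\[
k(\vec x)\in\operatorname{thick}\{k(\vec x-\vec x_A)\mid\emptyset\ne A\subset J\},\qquad k(\vec x)\in\operatorname{thick}\{k(\vec x+\vec x_A)\mid\emptyset\ne A\subset J\}.
\]
\end{lemma}

\begin{proof}
The complement of $J$ has $n-d'-1=d+1$ elements. Setting $X_i=0$ for $i\notin J$ kills $d+1$ independent forms $\ell_i$, hence all $T_j$, hence all $X_i^2$. So
\[
M_J:=R/(X_i\mid i\notin J)=k[X_i\mid i\in J]/(X_i^2\mid i\in J).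
\]
As $M_J$ is finite-dimensional and $R$ is Cohen--Macaulay of dimension $d+1$, the $d+1$ elements $X_i$, $i\notin J$, form a regular sequence. So $\operatorname{pd}_RM_J<\infty$ and $M_J(\vec x)=0$ in $\mathsf D_{sg}$. The monomial basis filters $M_J(\vec x)$ with factors $k(\vec x-\vec x_A)$, $A\subset J$, each once; the top is $A=\emptyset$ and the socle is $A=J$. Since $M_J(\vec x)=0$, the top lies in the thick subcategory generated by the other factors, which is the first claim. In $M_J(\vec x+\vec x_J)$ the socle is $k(\vec x)$ and the other factors are $k(\vec x+\vec x_{J\setminus A})$, $A\ne J$, which gives the second claim.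
\end{proof}

\begin{lemma}\label{lem:generate}
$\operatorname{thick}U=\mathsf D_{sg}$.
\end{lemma}

\begin{proof}
Put $\mathcal T=\operatorname{thick}U$. By Lemma~\ref{lem:simples} it suffices that $k(\vec y)\in\mathcal T$ for all $\vec y\in\mathbb L$.

\emph{First let $\vec y=\vec x_A+a\vec c\in\mathbb L_+$}, and use induction on $|\vec y|\ge0$. If $\vec y\in I$, there is nothing to show. Otherwise $a+|A|\ge d'+1$ by \eqref{eq:window}. If $|A|\ge d'+1$, choose $J\subset A$ with $|J|=d'+1$. If not, choose $J=A\sqcup J'$ with $|J'|=d'+1-|A|\le a$, which is possible since $n\ge d'+1$. Subtracting $\vec x_i$ with $i\in A$ removes $i$ from $A$; subtracting $\vec x_i$ with $i\notin A$ adds $i$ to $A$ and lowers $a$ by one. By the choice of $J$, for $\emptyset\ne A'\subset J$ the coefficient of $\vec c$ drops by at most $a$. So $\vec y-\vec x_{A'}\in\mathbb L_+$, with smaller $|\cdot|$. By induction and the first part of Lemma~\ref{lem:exchange}, $k(\vec y)\in\mathcal T$.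

\emph{Now let $\vec y=\vec x_A+a\vec c$ be arbitrary}, and use downward induction on $|\vec y|$. If $|\vec y|=|A|+2a\ge n$, then $a\ge0$ and $\vec y\in\mathbb L_+$. If $|\vec y|<n$, use the second part of Lemma~\ref{lem:exchange} with any $J$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemmas~\ref{lem:rigid} and \ref{lem:generate}, $U$ is a tilting object of $\mathsf D_{sg}\simeq\underline{\mathsf{CM}}^{\mathbb L}R$; by Lemma~\ref{lem:gldim}, $\operatorname{gl.dim}\operatorname{End}(U)\le2d'=2(n-d-2)$. This is part 1.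

For part 2, recall that (c) and (d) are equivalent. If $2(n-d-2)\le d$, then $U$ is $d$-tilting, so (c) holds, and with it (b). Next, suppose that (b) holds and that the pair is Fano, i.e.\ $\delta(\vec\omega)=\frac n2-d-1<0$, i.e.\ $n\le2d+1$. Theorem~\ref{thm:A} with $p=2$ and $m=2d+2-n$ gives $2(2d+2-n)\ge d$, which is $2(n-d-2)\le d$. So for Fano pairs (b), (c), (d) and the inequality are equivalent. Finally, without assuming Fano, (c) implies (a) and (b), so the inequality follows by what was just shown.
\end{proof}

\begin{thebibliography}{9}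

\bibitem{BGS} Beilinson, Ginzburg, Soergel, J. AMS 9 (1996).

\bibitem{HIMO} Martin Herschend, Osamu Iyama, Hiroyuki Minamoto, Steffen Oppermann, \emph{Representation theory of Geigle-Lenzing complete intersections}, arXiv:1409.0668 (2014).

\bibitem{Tate} Tate, Illinois J. Math. 1 (1957).

\end{thebibliography}

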